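\title{The tropical moduli spaces $\Delta_{g,n}$ are $(n+1)$-connected for $g\geq 3$}

\begin{abstract}
Let $\Delta_{g,n}$ be the space of isomorphism classes of stable tropical curves of genus $g$ with $n$ marked points and total edge length $1$. We prove that $\Delta_{g,n}$ is $(n+1)$-connected for all $g\ge 3$ and $n\ge 0$. In particular $\pi_{n-2}(\Delta_{g,n})=0$ for every $g>2$ and $n\ge 4$, so in this range $\Delta_{g,n}$ is always more than $(n-3)$-connected. The proof builds $\Delta_{g,n}$ in stages. Curves that are contractions of curves with bridges, and then curves with parallel edges, form a contractible subcomplex. The remaining cells are quotients of simplices by finite groups; we bound the connectivity of their boundaries and treat by hand the cells of smallest dimension and one exceptional graph.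
\end{abstract}

\section{Introduction}

\subsection{The space}
Let $g,n\ge 0$ with $2g-2+n>0$. A \emph{stable tropical curve} of genus $g$ with $n$ marked points is a connected finite graph $G$ (loops and multiple edges allowed) with a weight $w(v)\in\mathbb Z_{\ge0}$ at every vertex $v$, with $n$ legs attached to vertices and labelled bijectively by $1,\dots,n$, and with a length $\ell(e)>0$ for every edge $e$. (Legs are not counted as edges.) One requires
\[
b_1(G)+\sum_v w(v)=g,\qquad 2w(v)-2+\mathrm{val}(v)>0\ \text{ for every vertex }v,
\]
where $\mathrm{val}(v)$ is the number of half-edges and legs at $v$; a loop contributes two half-edges. Isomorphisms preserve weights, labels of legs and lengths. Forgetting the lengths one obtains the \emph{combinatorial type} of the curve, which we denote by $G$ as well.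

For a combinatorial type $G$ with edge set $E(G)\neq\emptyset$ let
\[
\sigma_G=\Bigl\{\ell\in\mathbb R_{\ge0}^{E(G)}:\ \sum_e\ell(e)=1\Bigr\},
\]
a simplex of dimension $|E(G)|-1$. For $S\subsetneq E(G)$ let $G/S$ be the type obtained by contracting the edges in $S$; each new vertex gets as weight the sum of the weights of the vertices merged into it plus the first Betti number of the contracted subgraph. So contracting a loop at $v$ raises $w(v)$ by $1$. The space $\Delta_{g,n}$ is the quotient of $\bigsqcup_G\sigma_G$ by two identifications:
\begin{enumerate}
\item[(i)] $\operatorname{Aut}(G)$ acts on $\sigma_G$ by permuting coordinates, and points in one orbit are identified;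
\item[(ii)] a point of $\sigma_G$ with $\ell(e)=0$ for all $e\in S$, where $S\subsetneq E(G)$, is identified with the corresponding point of $\sigma_{G/S}$.
\end{enumerate}
Its points are the isomorphism classes of stable tropical curves of total length $1$; it is a subspace of the tropical moduli space $M^{\mathrm{trop}}_{g,n}$. The maximal number of edges of a type is $3g-3+n$, so $\dim\Delta_{g,n}=3g-4+n$.

\subsection{The question}
A space is \emph{$k$-connected} if it is path-connected and $\pi_i=0$ for $1\le i\le k$. The following is known; we record it for orientation and use none of it in the proof.
\begin{itemize}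
\item For $g\ge1$ and $n\ge4$, $\Delta_{g,n}$ is $(n-3)$-connected.
\item $\Delta_{1,1}$ and $\Delta_{1,2}$ are contractible; for $n\ge3$, $\Delta_{1,n}$ is homotopy equivalent to a wedge of $(n-1)!/2$ spheres of dimension $n-1$.
\item $\Delta_{2,n}$ is $n$-connected.
\item For $g>0$ the reduced rational homology of $\Delta_{g,n}$ is supported in the top $g-\delta_{0,n}$ degrees, where $\delta_{ij}$ is the Kronecker delta. So it vanishes in degrees at most $n+2g-4+\delta_{0,n}$.
\end{itemize}
Chan, Galatius and Payne \cite{CGP} pose the question in the range $g>2$, $n\ge4$: is $\Delta_{g,n}$ more than $(n-3)$-connected, that is, is $\pi_{n-2}(\Delta_{g,n})=0$?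

The list suggests a positive answer. In genus $1$ the general bound is improved by exactly one, in genus $2$ by at least three, and rationally there is room that grows with $g$. But rational homology sees neither torsion nor the fundamental group. Torsion is a real danger here, because the cells of $\Delta_{g,n}$ are quotients of simplices by finite groups; Remark~\ref{rem:F} exhibits a cell whose boundary quotient is an iterated suspension of a real projective space. Nevertheless the answer is yes, for every pair.

\begin{theorem}\label{thm:main}
For all $g\ge3$ and $n\ge0$ the space $\Delta_{g,n}$ is $(n+1)$-connected. In particular, if $g>2$ and $n\ge4$, then $\pi_i(\Delta_{g,n})=0$ for $i=n-2,\,n-1,\,n,\,n+1$, and $\Delta_{g,n}$ is more than $(n-3)$-connected.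
\end{theorem}

We do not claim that $n+1$ is optimal. The rational bound $n+2g-4\ge n+2$ (for $n\ge 1$) is compatible with the theorem and leaves the exact integral connectivity undetermined. In genus $1$ the conclusion fails, since $\Delta_{1,n}$ with $n\ge3$ has nontrivial homology in degree $n-1$.

\subsection{Two mechanisms, seen in $\Delta_{1,2}$}\label{sec:example}
The first half of the proof uses two mechanisms that are already visible for $g=1$, $n=2$. Stability leaves four types with an edge:
\begin{itemize}
\item $D$: a vertex of weight $1$ joined by an edge $s$ to a vertex carrying both legs;
\item $A$: a vertex with a loop $c$, joined by an edge $s$ to a vertex carrying both legs;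
\item $C$: one vertex with a loop $c$ and both legs;
\item $P$: two vertices with one leg each, joined by two parallel edges.
\end{itemize}
Here $\sigma_A$ is an interval with endpoints of types $A/c=D$ and $A/s=C$. The interval $\sigma_P$ has both endpoints of type $C$, and the automorphism that exchanges the two edges folds it in the middle. So $\Delta_{1,2}$ is an interval: it runs from $D$ through $A$ to $C$ and on to the midpoint of $\sigma_P$.

\emph{Collapsing along bridges.} The types $A$ and $C=A/s$ are exactly the types of the faces of $\sigma_A$ that contain $c$. Shifting length from $c$ to the bridge $s$ retracts $\sigma_A$ onto $D$ and removes $A$ and $C$ together. In general, a type $G$ that can be obtained by contracting bridges will be grouped with a canonical type $\widehat G$ in which these bridges have been reinserted, and the whole group will be collapsed.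

\emph{Folding parallel edges.} The cell of $P$ is attached along $\partial\sigma_P/\operatorname{Aut}(P)$. The exchange of the two parallel edges turns the two boundary points into one point, so the cell is a cone on a contractible space and adding it does not change the homotopy type.

\subsection{Outline}
Section~\ref{sec:gluing} sets up the gluing. In Section~\ref{sec:bridges} the first mechanism shows that the locus of contractions of curves with bridges is contractible. In Section~\ref{sec:parallel} the second mechanism adds the curves with parallel edges. What remains are the \emph{simple types}: simple graphs without cut vertex, without weights, and with at most one leg at each vertex. They have at least $n$ vertices, so their cells have large dimension; but the cells are quotients by automorphism groups. Section~\ref{sec:links} shows that the boundary of such a quotient is $n$-connected if there are nontrivial automorphisms, with the single exception of the complete bipartite graph $K_{2,n}$ with its $n$ legs on the $n$ vertices that have two edges. The simple types with $n$ or $n+1$ vertices have no nontrivial automorphisms, but the dimension count alone does not suffice for them; in Section~\ref{sec:sliding} we cancel their cells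 against each other by sliding a leg along an edge. In Section~\ref{sec:end} we attach the remaining cells and absorb the exceptional graph by one more collapse.

The hypothesis $g\ge3$ is used mainly in Section~\ref{sec:tips} (where small genus would spoil the reinsertion of bridges), in Section~\ref{sec:sliding} (a graph with $b_1\ge3$ is not a cycle) and through the inequality $n+g-2\ge n+1$.

\section{Types, faces and gluing}\label{sec:gluing}

\subsection{Conventions}
From now on $g\ge3$ and $X=\Delta_{g,n}$. A \emph{type} is a combinatorial type with at least one edge, up to isomorphism; there are finitely many. An \emph{item} at a vertex is a leg or a half-edge at it, so $\mathrm{val}(v)$ is the number of items at $v$. A \emph{contraction} of $G$ is a type $G/S$ with $S\subsetneq E(G)$, where $S=\emptyset$ is allowed; then $G$ is an \emph{expansion} of $G/S$. Contractions are again stable: when an edge between two vertices is contracted the numbers $2w-2+\mathrm{val}$ add up, and when a loop is contracted this number does not change.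

A face of $\sigma_G$ is given by the nonempty set $T\subset E(G)$ of edges whose lengths may be positive; we call it the face $T$, and its \emph{type} is $G/(E(G)\setminus T)$. A set of types is \emph{closed} if it contains all contractions of its elements. For closed $\mathcal C$ let $X_{\mathcal C}\subset X$ be the image of $\bigsqcup_{G\in\mathcal C}\sigma_G$.

Every point of $X$ is represented by a point with all lengths positive in $\sigma_G$ for exactly one type $G$, and this representative is unique up to $\operatorname{Aut}(G)$. We call $G$ the type of the point. For closed $\mathcal C$, $X_{\mathcal C}$ is the set of points whose type lies in $\mathcal C$.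

\subsection{Cell structure}
Subdivide every $\sigma_G$ barycentrically. The identifications that define $X$ carry barycenters of $p$-dimensional faces to barycenters of $p$-dimensional faces. So they are simplicial on the subdivisions and preserve the ordering of the vertices of each simplex by dimension of faces. A chain of identifications that carries a simplex of the subdivision to itself therefore fixes all its vertices and is the identity on it; hence no two distinct points in the interior of one such simplex are identified. So $X$ is a finite $\Delta$-complex, in particular a finite CW complex and Hausdorff, and the $X_{\mathcal C}$ are subcomplexes. In the same way, if a group of permutations of $E(G)$ acts on $\sigma_G$ and $M\subset\sigma_G$ is an invariant union of faces, then the quotients of $\sigma_G$ and $M$ form a CW pair.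

\subsection{Gluing}
We shall enlarge closed sets of types step by step, often by several types at once that are all types of faces of one simplex. The following lemma says when this amounts to gluing in the quotient of that simplex.

\begin{lemma}\label{lem:gluing}
Let $\mathcal C\subset\mathcal C'$ be closed. Let $H_1,\dots,H_r\in\mathcal C'$, and let $M_j\subset\sigma_{H_j}$ be an $\operatorname{Aut}(H_j)$-invariant union of faces such that
\begin{enumerate}
\item[(a)] faces in $M_j$ have type in $\mathcal C$, and faces not in $M_j$ have type in $\mathcal C'\setminus\mathcal C$;
\item[(b)] every type in $\mathcal C'\setminus\mathcal C$ is the type of a face of $\sigma_{H_j}$ for exactly one $j$;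
\item[(c)] if $H_j/S$ and $H_j/S'$ are the types of faces not in $M_j$, then every isomorphism $H_j/S\to H_j/S'$ is induced by an automorphism of $H_j$ taking $S$ to $S'$.
\end{enumerate}
Then $X_{\mathcal C'}$ is the pushout of $X_{\mathcal C}\leftarrow\bigsqcup_j M_j/\operatorname{Aut}(H_j)\to\bigsqcup_j\sigma_{H_j}/\operatorname{Aut}(H_j)$.
\end{lemma}

\begin{proof}
The natural continuous map from the pushout to $X_{\mathcal C'}$ is surjective: a point whose type is in $\mathcal C$ lies in $X_{\mathcal C}$, and the others are hit by (b). It is injective: as a set, the pushout is the disjoint union of $X_{\mathcal C}$ and the quotients of the sets $\sigma_{H_j}\setminus M_j$. By (a), points of $\sigma_{H_j}\setminus M_j$ have types outside $\mathcal C$, so their images do not lie in $X_{\mathcal C}$. If two such points, in $\sigma_{H_j}$ and $\sigma_{H_k}$, have the same image, they have the same type, so $j=k$ by (b); the isomorphism between the types of the two faces that matches the lengths is induced by an automorphism of $H_j$ by (c), so the points agree in $\sigma_{H_j}/\operatorname{Aut}(H_j)$. A continuous bijection from a compact space to a Hausdorff space is a homeomorphism.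
\end{proof}

The first use is to add a single type. For a type $G$ put $K_G=\partial\sigma_G/\operatorname{Aut}(G)$.

\begin{lemma}[Cone]\label{lem:cone}
If $\mathcal C$ is closed, $G\notin\mathcal C$ and all proper contractions of $G$ lie in $\mathcal C$, then $X_{\mathcal C\cup\{G\}}$ is the mapping cone of $K_G\to X_{\mathcal C}$.
\end{lemma}

\begin{proof}
Apply Lemma~\ref{lem:gluing} to $H_1=G$, $M_1=\partial\sigma_G$; condition (c) only concerns $S=S'=\emptyset$ and is trivial. The quotient $\sigma_G/\operatorname{Aut}(G)$ is the cone on $K_G$ with apex the barycenter.
\end{proof}

The second use is the collapse seen in $\Delta_{1,2}$. There $E(A)=\{c\}\sqcup\{s\}$, and the faces not in $M$ are those that contain $c$.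

\begin{lemma}[Collapse]\label{lem:collapse}
In Lemma~\ref{lem:gluing} suppose that for each $j$ there is a decomposition $E(H_j)=E'_j\sqcup B_j$ into nonempty $\operatorname{Aut}(H_j)$-invariant sets, and that $M_j$ is the union of the faces $T\not\supseteq E'_j$. Then $X_{\mathcal C}\hookrightarrow X_{\mathcal C'}$ is a homotopy equivalence.
\end{lemma}

\begin{proof}
Let $\beta$ be the barycenter of the face $B_j$; it lies in $M_j$ because $E'_j\ne\emptyset$. The homotopy $(x,t)\mapsto(1-t)x+t\beta$ of $\sigma_{H_j}$ is $\operatorname{Aut}(H_j)$-equivariant. It preserves $M_j$: a point is in $M_j$ if and only if some coordinate in $E'_j$ vanishes, and this coordinate remains $0$. So the quotients of $\sigma_{H_j}$ and $M_j$ are both contractible, and the inclusion of CW complexes $M_j/\operatorname{Aut}(H_j)\hookrightarrow\sigma_{H_j}/\operatorname{Aut}(H_j)$ is a cofibration and a homotopy equivalence. Pushouts of such maps are again homotopy equivalences.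
\end{proof}

\section{The bridge locus is contractible}\label{sec:bridges}

\subsection{Ranks and saturation}
A bridge $e$ of $G$ splits $G$ into two sides, of genus $h$ and $g-h$ (weights included), which carry complementary sets of legs. The \emph{data} of a side are the pair (genus, number of legs), and the \emph{rank} of $e$ is the lexicographically smaller of the data of its two sides. If $e\notin S$, then $e$ is a bridge of $G$ if and only if it is a bridge of $G/S$, and its sides have the same genera and legs in $G$ and $G/S$. Hence the number
\[
c_\rho(G)=\#\{\text{edges of }G\text{ that are not bridges of rank }\rho\}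
\]
does not increase under contraction; it is unchanged if only bridges of rank $\rho$ are contracted, and drops otherwise.

A side of genus $0$ is a tree without weights and carries at least two legs by stability. So every rank occurs in the following list, which we process from left to right:
\[
(1,0);\qquad (0,n),(0,n-1),\dots,(0,2);\qquad (h,a)\neq(1,0)\ \text{with } 1\le h\le g/2,\ 0\le a\le n,
\]
where the third block is in lexicographic order. (For $n\le1$ the second block is empty.) \emph{Earlier} refers to this order, while $\le$ between pairs is always lexicographic. Let $\mathcal Y_\rho$ be the closed set of all contractions of types that have a bridge of rank $\rho$ or earlier, and let $\mathcal Y_{<\rho}$ be the union of the $\mathcal Y_{\rho'}$ with $\rho'$ earlier than $\rho$.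

The order is chosen so that reinserting contracted bridges becomes canonical. Rank $(1,0)$ disposes of loops and weights. In the second block large trees come first, so that at stage $(0,a)$ a bridge that cuts off a tree with $a$ legs cuts off everything that hangs at its place. In the third block small genus comes first, so that the side cut off by a bridge cannot be split further at the bridge. The next lemma states what canonical reinsertion must achieve.

\begin{lemma}[Saturation]\label{lem:saturation}
Let $\mathcal C\subset\mathcal C'$ be closed, let $\rho$ be a rank, and let $B(G)$ be the set of bridges of rank $\rho$ of $G$. Let $\mathcal H\subset\mathcal C'\setminus\mathcal C$ be a set of types such that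
\begin{enumerate}
\item[(S1)] $\emptyset\ne B(H)\ne E(H)$ for $H\in\mathcal H$;
\item[(S2)] every $G\in\mathcal C'\setminus\mathcal C$ is $H/S$ for some $H\in\mathcal H$ and $S\subset B(H)$;
\item[(S3)] $H/S\notin\mathcal C$ for $H\in\mathcal H$ and $S\subset B(H)$;
\item[(S4)] for $H_i\in\mathcal H$ and $S_i\subset B(H_i)$, every isomorphism $H_1/S_1\to H_2/S_2$ is induced by an isomorphism $H_1\to H_2$ taking $S_1$ to $S_2$.
\end{enumerate}
Then $X_{\mathcal C}\hookrightarrow X_{\mathcal C'}$ is a homotopy equivalence.
\end{lemma}

\begin{proof}
For $j\ge0$ the set $\mathcal C_j=\mathcal C\cup\{G\in\mathcal C'\setminus\mathcal C:\ c_\rho(G)\le j\}$ is closed. If $G=H/S$ as in (S2), then $c_\rho(G)=c_\rho(H)>0$ by (S1); so $\mathcal C_0=\mathcal C$. We pass from $\mathcal C_{j-1}$ to $\mathcal C_j$, $j\ge1$, by Lemma~\ref{lem:collapse}, using all $H\in\mathcal H$ with $c_\rho(H)=j$ and the decomposition of $E(H)$ into $B=B(H)$ and $E'=E(H)\setminus B$. A face $T\not\supseteq E'$ has type $H/S$ with $S\not\subset B$; this lies in $\mathcal C'$ and has $c_\rho<j$, so it lies in $\mathcal C_{j-1}$. A face $T\supseteq E'$ has type $H/S$ with $S\subset B$ and $c_\rho=j$; by (S3) it lies in $\mathcal C_j\setminus\mathcal C_{j-1}$. This is condition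 (a) of Lemma~\ref{lem:gluing}. By (S2) every type in $\mathcal C_j\setminus\mathcal C_{j-1}$ is of the form $H/S$ with $S\subset B(H)$ and $c_\rho(H)=j$, and by (S4) it determines $H$ up to isomorphism; this is (b). Condition (c) follows from (S4).
\end{proof}

In each application we give a construction $G\mapsto\widehat G$, the \emph{hat}, defined at least for $G\in\mathcal C'\setminus\mathcal C$, with a set $N(G)\subset B(\widehat G)$ of new edges such that $G=\widehat G/N(G)$, and $\widehat G\in\mathcal H$ for $G\in\mathcal C'\setminus\mathcal C$. This gives (S2). The hat is \emph{natural}: every isomorphism $G_1\to G_2$ is induced by an isomorphism $\widehat G_1\to\widehat G_2$ taking $N(G_1)$ to $N(G_2)$. We then check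
\begin{equation}\label{eq:hat}
\text{for }H\in\mathcal H\text{ and }S\subset B(H):\quad\text{the hat of }H/S\text{ is }H,\text{ with new edges }S ,
\end{equation}
where the hat of $H/S$ is identified with $H$ compatibly with the contractions to $H/S$. Together with naturality this gives (S4).

\subsection{Loops and weights: rank $(1,0)$}\label{sec:tips}
For a vertex $v$ let $w$ be its weight, $l$ the number of loops at $v$, and $r$ the number of remaining items. Call $v$ a \emph{tip} if $(w+l,r)=(1,1)$. As $g\ge3$, the single remaining item of a tip is a half-edge (if it were a leg, $v$ would be the only vertex and $g=1$), and its edge is a bridge with a side of data $(1,0)$. The other side has genus $g-1\ge2$, so the bridge has rank $(1,0)$. Conversely, a side with data $(1,0)$ of a bridge is, with the half-edge of the bridge as its leg, a stable graph of type $(1,1)$. This is a single vertex, of weight $1$ or of weight $0$ with a loop; so it is a tip. Thus every bridge of rank $(1,0)$ is incident to a tip.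

If $w+l\ge1$ and $v$ is not a tip, then
\begin{equation}\label{eq:nontip}
w+l+r\ge3 .
\end{equation}
If $r=0$, then $v$ is the only vertex and $w+l=g\ge3$; if $r\ge1$, this holds because $(w+l,r)\neq(1,1)$.

\emph{The hat.} Let $G$ have a loop or a positive weight. Modify every vertex $v$ with $w+l\ge1$ that is not a tip as follows: set its weight to $0$, attach $w$ new edges leading to new vertices of weight $1$, and move each of the $l$ loops to its own new vertex, of weight $0$ and joined to $v$ by a new edge. Now $v$ has valence $w+l+r\ge3$ by \eqref{eq:nontip}, so the result $\widehat G$ is stable. All new vertices are tips, the new edges are bridges of rank $(1,0)$, and contracting them gives back $G$. The hat is natural; the new vertices that come from the weight of a vertex may be matched arbitrarily.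

Call a type with a loop or a positive weight \emph{saturated} if every vertex with $w+l\ge1$ is a tip. Then $\widehat G$ is saturated.

\emph{$\mathcal Y_{(1,0)}$ is the set of types with a loop or a positive weight.} A type with a bridge of rank $(1,0)$ has a tip, hence a loop or a positive weight, and ``having a loop or a positive weight'' persists under contraction. Conversely, if $G$ has a loop or a positive weight, then $\widehat G$ has a tip, so it has a bridge of rank $(1,0)$, and $G$ is a contraction of $\widehat G$.

\emph{Verification of \eqref{eq:hat} for all saturated $H$ and all $S\subset B(H)$ with $S\ne E(H)$.} Two adjacent tips would form the whole graph and give $g=2$; so each bridge in $B(H)$ joins a tip to a non-tip. Non-tips have $w=l=0$ and valence at least $3$. A non-tip $v$ incident to $t\ge1$ edges of $S$ becomes in $H/S$ a vertex with $w+l=t$ and $r=\mathrm{val}(v)-t$. Since $w+l+r=\mathrm{val}(v)\ge3$, it is not a tip. The tips not incident to $S$ remain tips. So the hat of $H/S$ reinserts exactly the edges of $S$ and returns $H$.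

\emph{Starting point.} Lemma~\ref{lem:saturation} needs $B(H)\ne E(H)$. Suppose $H$ is saturated with $B(H)=E(H)$. Then $H$ has no loops, so its tips are leaves of weight $1$. The non-tips span a connected graph without edges, so there is only one, and $H$ is the star $T_0$: a center of weight $0$ that carries all legs, and $g$ leaves of weight $1$. Let $\mathcal C=\{T_0/S:\ S\subsetneq E(T_0)\}$, a closed set. Since \eqref{eq:hat} has been verified for $T_0$ and the hat is natural, every isomorphism $T_0/S\to T_0/S'$ is induced by an automorphism of $T_0$ taking $S$ to $S'$. So Lemma~\ref{lem:gluing}, applied to $\emptyset\subset\mathcal C$ with $H_1=T_0$ and $M_1=\emptyset$, gives $X_{\mathcal C}=\sigma_{T_0}/\mathfrak S_g$, which contracts to its barycenter.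

\emph{Conclusion.} Apply Lemma~\ref{lem:saturation} with this $\mathcal C$, $\mathcal C'=\mathcal Y_{(1,0)}$, and $\mathcal H$ the set of saturated types other than $T_0$. A saturated type has a tip, so $B(H)\neq\emptyset$, and (S1) holds. If $G\in\mathcal C'\setminus\mathcal C$, then $\widehat G\ne T_0$, so $\widehat G\in\mathcal H$, which gives (S2). If $H\in\mathcal H$ and $H/S\cong T_0/S'$, then taking hats gives $H\cong T_0$, a contradiction; this is (S3), and with $S=\emptyset$ it shows $\mathcal H\cap\mathcal C=\emptyset$. Hence $X_{\mathcal Y_{(1,0)}}$ is contractible.

\subsection{Hanging trees: ranks $(0,a)$}
Let $G\notin\mathcal Y_{(1,0)}$: there are no weights and no loops, and $b_1(G)=g$. The \emph{core} of $G$ is the smallest connected subgraph that contains all cycles. Every core vertex is incident to at least two core half-edges, since otherwise the core could be made smaller. We claim that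
\begin{equation}\label{eq:core}
\text{the edges outside the core are exactly the bridges with a side of genus }0.
\end{equation}
An edge outside the core lies on no cycle, so it is a bridge; the core lies on one side, and the other side has genus $0$. Conversely, if a core edge were a bridge with a tree as one side, then the part of the core in this side would be a tree, and a vertex of it farthest from the bridge would be incident to only one core half-edge.

The edges outside the core form trees, each attached at one core vertex. For a core vertex $v$ let $A_v$ be the set of legs that hang at $v$, directly or through such trees. The \emph{hanging items} at $v$ are the legs at $v$ and the half-edges at $v$ of edges outside the core. A farthest vertex of a hanging tree has only one edge and valence at least $3$, so it carries at least two legs. So every hanging item leads to at least one leg of $A_v$, and a hanging half-edge leads to at least two. The same holds for the outward items at a vertex inside a hanging tree.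

\begin{lemma}\label{lem:hanging}
Let $G\notin\mathcal Y_{(1,0)}$ and $2\le a\le n$. Then $G\in\mathcal Y_{(0,a)}$ if and only if $|A_v|\ge a$ for some core vertex $v$.
\end{lemma}

\begin{proof}
Suppose $|A_v|\ge a$. If there is only one hanging item at $v$, it belongs to an edge, because $|A_v|\geq 2$, and this edge is a bridge of rank $(0,|A_v|)$. If there are at least two, move all hanging items to a new vertex joined to $v$ by a new edge, a \emph{stem}. The result is stable, since $v$ keeps at least two core half-edges, and the stem is a bridge of rank $(0,|A_v|)$. This rank is $(0,a)$ or earlier, so in both cases $G\in\mathcal Y_{(0,a)}$.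

Conversely let $G=J/S$, where $J$ has a bridge of rank $(0,a)$ or earlier. Since $\mathcal Y_{(1,0)}$ is closed, $J\notin\mathcal Y_{(1,0)}$. So the bridge has a side of genus $0$ whose set of legs $A$ satisfies $|A|\ge a$, and $A\subset A_u(J)$ for a core vertex $u$ of $J$. As $G$ has no weights, $S$ contains no cycle. By \eqref{eq:core}, an edge outside $S$ is a core edge of $G$ if and only if it is a core edge of $J$. The image $\bar u$ of $u$ is a core vertex of $G$: the component of $u$ in the forest formed by the core edges in $S$ is not the whole core of $J$, which contains a cycle; as the core is connected, some core edge outside $S$ meets this component. A leg in $A_u(J)$ is joined to $u$ by edges outside the core, so its image is joined to $\bar u$ by edges outside the core. Hence $A_u(J)\subset A_{\bar u}(G)$, and $|A_{\bar u}(G)|\ge a$.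
\end{proof}

Let $\rho=(0,a)$, $\mathcal C=\mathcal Y_{<\rho}$ and $\mathcal C'=\mathcal Y_\rho$. By the lemma, $G\in\mathcal C'\setminus\mathcal C$ if and only if $G\notin\mathcal Y_{(1,0)}$ and $\max_v|A_v|=a$. Consider a bridge $e$ of rank $\rho$ in such a $G$. Its side of genus $0$ carries $a$ legs, all in one set $A_v$, so by maximality exactly the legs of $A_v$. Hence $e$ is incident to $v$ and is the only hanging item at $v$: another hanging item at $v$, or a third item at a vertex between $v$ and $e$, would lead to a leg of $A_v$ not beyond $e$. So $B(G)$ consists of the edges that are the only hanging item at a vertex $v$ with $|A_v|=a$. We call these edges stems as well.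

\emph{The hat} inserts a stem at every $v$ with $|A_v|=a$ that has at least two hanging items. Let $\mathcal H$ be the set of $H\in\mathcal C'\setminus\mathcal C$ in which every $v$ with $|A_v|=a$ has only one hanging item. Inserting or contracting stems changes neither the core nor the sets $A_v$ and creates no loops or weights. So $\widehat G\in\mathcal H$, and (S3) holds. In $H\in\mathcal H$ there is a stem because $\max|A_v|=a\ge2$, and core edges are not stems; this is (S1). After the contraction of a stem at $v$, there are at least two hanging items at $v$, since the other endpoint of the stem has valence at least $3$; at the vertices $v'$ with $|A_{v'}|=a$ whose stem is not contracted there is still a single one. So the hat of $H/S$ reinserts exactly $S$, which is \eqref{eq:hat}, and the hat is natural. Lemma~\ref{lem:saturation} applies for $a=n,n-1,\dots,2$ in turn.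

Let $\mathcal Y_*$ be the set reached so far; $X_{\mathcal Y_*}$ is contractible. We have $G\notin\mathcal Y_*$ if and only if $G$ has no weights, no loops, and all $|A_v|\le1$. A hanging edge forces $|A_v|\ge2$, and if there is none, then $A_v$ is the set of legs at $v$. So, using \eqref{eq:core},
\begin{equation}\label{eq:Ystar}
\begin{aligned}
G\notin\mathcal Y_*\iff{}& G\text{ has no weights, no loops, at most one leg at each vertex,}\\
&\text{and no bridge with a side of genus }0 .
\end{aligned}
\end{equation}

\subsection{Branches: ranks $(h,a)$ with $h\geq1$}
Let $G\notin\mathcal Y_*$. A bridge may have been contracted to a cut vertex, so we now study how $G$ falls apart at its vertices. A \emph{branch} $D$ at $v$ is a component $C$ of $G-v$ together with $v$ and all edges joining $v$ to $C$. Its data are $(h_D,a_D)$, where $h_D=b_1(D)$ and $a_D$ is the number of legs on $C$. As there are no loops, $\sum_Dh_D=g$ over the branches at $v$. Each $h_D\ge1$: otherwise $D$ is a tree, $v$ is a leaf of it (as $C$ is connected), and its edge at $v$ is a bridge with a side of genus $0$, contrary to \eqref{eq:Ystar}. We say that $D$ is \emph{attached by a bridge} if it has exactly one edge at $v$; if it has at least two, each of them lies on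 a cycle and is not a bridge.

Let $r(G)$ be the lexicographic minimum of $(h_D,a_D)$ over all vertices $v$ with at least two branches and all branches $D$ at $v$, and $r(G)=\infty$ if no vertex has two branches. If $r(G)\ne\infty$, its first entry is at least $1$ and at most $g/2$. A vertex incident to a bridge has at least two branches: it has valence at least $3$ and at most one leg, hence a further edge, which lies in another branch.

\begin{lemma}\label{lem:branches}
Let $G\notin\mathcal Y_*$. Then $r(G)\neq(1,0)$, and for $(h,a)$ in the third block, $G\in\mathcal Y_{(h,a)}$ if and only if $r(G)\le(h,a)$.
\end{lemma}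

\begin{proof}
Let $D$ be a branch at a vertex $v$ with at least two branches. We claim that $G$ or an expansion of $G$ has a bridge with a side of data $(h_D,a_D)$. If $D$ is attached by a bridge, take this bridge. If only one item at $v$ is outside $D$, it belongs to an edge, since there is a second branch; this edge is a bridge, and the side of it that contains $v$ is $D$. Otherwise move the half-edges of $D$ at $v$, of which there are at least two, to a new vertex joined to $v$ by a new edge. At least two other items remain at $v$, so the result is stable, and the new edge is such a bridge. The rank of the bridge is at most $(h_D,a_D)$, and its first entry is positive, since the two sides have genera $h_D\ge1$ and $g-h_D\ge1$. If $(h_D,a_D)=(1,0)$, then the rank is $(1,0)$ and $G\in\mathcal Y_{(1,0)}\subset\mathcal Y_*$, a contradiction. If $(h_D,a_D)\le(h,a)$, then the rank is $(h,a)$ or earlier, and $G\in\mathcal Y_{(h,a)}$.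

Conversely let $G=J/S$, where $J$ has a bridge $e$ of rank $(h',a')$ equal to $(h,a)$ or earlier. Since $\mathcal Y_*$ is closed, $J\notin\mathcal Y_*$, so $(h',a')$ is in the third block, $1\le h'\le g/2$ and $(h',a')\le(h,a)$.

If $e\notin S$, then $e$ is a bridge of $G$ with the same data. Let $u$ be its endpoint that is not on a chosen side with data $(h',a')$. The branch at $u$ through $e$ has data $(h',a')$, and $u$ has another branch because it is incident to a bridge. So $r(G)\le(h',a')$.

If $e\in S$, let $v$ be its image. The images of the two sides of $e$ meet only in $v$. Since $G$ has no weights, $S$ is a forest, so the images have genera $h'\ge1$ and $g-h'\ge1$. Each image is a union of branches at $v$, at least one, plus possibly a leg at $v$. Let $D_1$ be a branch in the image of the side with data $(h',a')$. Then $h_{D_1}\le h'$ and $a_{D_1}\le a'$. Again $r(G)\le(h_{D_1},a_{D_1})\le(h',a')\le(h,a)$.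
\end{proof}

Fix $\rho=(h,a)$ in the third block, $\mathcal C=\mathcal Y_{<\rho}$ and $\mathcal C'=\mathcal Y_\rho$. By the lemma, $\mathcal C'\setminus\mathcal C$ is the set of $G\notin\mathcal Y_*$ with $r(G)=\rho$. If it is empty there is nothing to do. For such $G$, a branch with data $\rho$ at a vertex with at least two branches is called \emph{minimal}. A bridge of such a $G$ that has a side of data $\rho$ has rank exactly $\rho$: its rank is at most $\rho$, has positive first entry by \eqref{eq:Ystar}, and is not earlier than $\rho$ because $G\notin\mathcal Y_{<\rho}$.

\begin{lemma}\label{lem:inner}
Let $G\in\mathcal C'\setminus\mathcal C$, let $e$ be a bridge of rank $\rho$, and let $v$ be its endpoint on a side with data $\rho$; we call $v$ an \emph{inner endpoint} of $e$. Then $v$ carries no leg and has exactly one branch $D_v$ not through $e$. The branch $D_v$ is minimal and has at least two edges at $v$. In particular $e$ is the only bridge at $v$.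
\end{lemma}

\begin{proof}
The branches at $v$ not through $e$ lie in the chosen side, and there is at least one. Their genera add up to $h$, and each is at least $h\ge 1$ because $r(G)=\rho=(h,a)$. So there is exactly one, $D_v$, with $h_{D_v}=h$. The $a$ legs of the side are those of $D_v$ and the possible leg at $v$, and $a_{D_v}\ge a$ by $r(G)=\rho$. So $a_{D_v}=a$ and $v$ carries no leg. As $\mathrm{val}(v)\ge3$, $D_v$ has at least two edges at $v$, and these are not bridges.
\end{proof}

\emph{The hat.} Let $G\in\mathcal C'\setminus\mathcal C$. The idea is to cut off every minimal branch by a bridge, unless a bridge already does this. At a vertex $v$ with at least two branches, let $D_1,\dots,D_s$ be the minimal branches not attached by a bridge, and let $R$ be the number of items at $v$ outside $D_1,\dots,D_s$. For every such $v$ with $s\ge1$ do the following.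
\begin{itemize}
\item If $s+R\ge3$: give each $D_i$ a new vertex $v_i$, which takes over the half-edges of $D_i$ at $v$, and join it to $v$ by a new edge. The vertex $v$ keeps the other items and has valence $s+R$.
\item If $s=2$ and $R=0$: replace $v$ by a new edge $v_1v_2$, where $v_i$ carries the half-edges of $D_i$.
\item If $s=1$ and $R=1$: do nothing. As there are two branches, the remaining item belongs to an edge, and this edge is a bridge with a side of data $\rho$.
\end{itemize}
The case $s=1$, $R=0$ does not occur, since there are two branches. We say that $v$ is \emph{treated} in the first two cases. Different vertices are replaced by disjoint trees, so the modifications do not interfere. The result $\widehat G$ is stable, since each $v_i$ has valence at least $3$, and $G$ is obtained by contracting the new edges. The construction is described in terms of branches only, so it is natural.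

Let us compare branches. Let $\pi\colon\widehat G\to G$ be the contraction; preimages under $\pi$ of connected subgraphs are connected, and the contracted edges form a forest.
\begin{itemize}
\item At a vertex $v$ of $G$ that is kept, the branches of $\widehat G$ correspond to those of $G$ and have the same data: the component of $\widehat G-v$ that corresponds to a component $C$ of $G-v$ is $\pi^{-1}(C)$, together with $v_i$ and its edges to $\pi^{-1}(C)$ if $C\subset D_i$ and $v$ was treated. The number of edges of a branch at $v$ is the same in $G$ and $\widehat G$, except that treated branches $D_i$ are now attached by the bridge $vv_i$.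
\item At a new vertex $v_i$ there are exactly two branches: one corresponding to $D_i$, with data $\rho$ and at least two edges at $v_i$, and one attached by the new edge.
\end{itemize}
Since $G\notin\mathcal Y_{<\rho}$ and this set is closed, $\widehat G\notin\mathcal Y_{<\rho}$. If there are new edges, then the branch $D_i$ at $v_i$ shows $r(\widehat G)\le\rho$; so $\widehat G\in\mathcal C'\setminus\mathcal C$ in all cases. The new edges have a side of data $\rho$, so they have rank $\rho$.

Let $\mathcal H$ be the set of \emph{saturated} types: those $H\in\mathcal C'\setminus\mathcal C$ to which the construction does nothing, that is, in which every vertex with at least two branches has $s=0$ or $(s,R)=(1,1)$. By the comparison, $\widehat G\in\mathcal H$: kept treated vertices now have $s=0$, at untreated vertices $s$ and $R$ are unchanged, and at a new vertex $(s,R)=(1,1)$. Condition (S1) holds: $H\in\mathcal H$ has a minimal branch, which is attached by a bridge (of rank $\rho$) or occurs at a vertex with $(s,R)=(1,1)$, where the third case above gives a bridge of rank $\rho$; and not all edges are bridges because $b_1(H)=g>0$.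

\emph{Verification of \textup{(S3)}.} For $S=\emptyset$ this is $H\in\mathcal C'\setminus\mathcal C$. Let $H\in\mathcal H$ and $\emptyset\ne S\subset B(H)$. Each edge of $S$ has an inner endpoint, and by Lemma~\ref{lem:inner} an inner endpoint meets no other bridge. So the components of the subgraph formed by $S$ are stars with a center $u$ and leaves $v_1,\dots,v_t$ that are inner endpoints of the edges $uv_i$. (If both endpoints of a single edge are inner, choose one as the center.) Let $\bar u$ be the vertex obtained by contracting such a star. Inner endpoints carry no legs, so $\bar u$ carries only the leg of $u$, if there is one. Contracting bridges creates neither loops nor weights, and the bridges of $H/S$ are bridges of $H$ with the same data. By \eqref{eq:Ystar}, $H/S\notin\mathcal Y_*$.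

The branches of $H/S$ at $\bar u$ correspond to the $D_{v_i}$, with data $\rho$, and to the branches of $H$ at $u$ not through the edges $uv_i$. The branch of $H$ at $u$ through $uv_i$ also has data $\rho$, since at $v_i$ there is no leg and no branch other than $D_{v_i}$ and the one through $uv_i$. So the branch data at $\bar u$ are the same as those at $u$. At vertices outside the stars neither the branch data nor the numbers of edges of branches change. Hence every branch datum of $H/S$ at a vertex with at least two branches occurs in $H$ at such a vertex, and $\rho$ occurs at $\bar u$, which has as many branches as $u$, so at least two. So $r(H/S)=\rho$ and $H/S\notin\mathcal C$.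

\emph{Verification of \eqref{eq:hat}.} For $S=\emptyset$, \eqref{eq:hat} is the definition of saturation. Let $S\neq\emptyset$. At vertices outside the stars the hat of $H/S$ inserts nothing, since $H$ is saturated. At $\bar u$, the minimal branches not attached by a bridge are $D_{v_1},\dots,D_{v_t}$, which have at least two edges there, and those minimal branches of $H$ at $u$ that do not pass through the edges $uv_i$ and are not attached by a bridge.
\begin{itemize}
\item If there are none of the latter, then $s=t$ and $s+R=\mathrm{val}(u)\ge3$. The hat reinserts the star with center $u$.
\item If there is at least one, then saturation of $H$ gives $(s,R)=(1,1)$ at $u$. So there is exactly one, $D_0$, and $u$ has only the half-edges of $D_0$ and one further item, the half-edge of $uv_1$. Hence $t=1$, and at $\bar u$ we have $s=2$, $R=0$ with the branches $D_0$ and $D_{v_1}$. The hat reinserts the edge $uv_1$.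
\end{itemize}
So Lemma~\ref{lem:saturation} applies to every $\rho$ in the third block.

Let $\mathcal Y$ be the set reached at the end. For $G\notin\mathcal Y_*$, Lemma~\ref{lem:branches} shows that $G\in\mathcal Y$ if and only if $r(G)\ne\infty$; indeed a finite $r(G)$ is an element of the third block. And $r(G)=\infty$ means that $G-v$ is connected for every $v$.

\begin{proposition}\label{prop:bridges}
$X_{\mathcal Y}$ is contractible. The set $\mathcal U$ of types not in $\mathcal Y$ consists of the types with all weights $0$, no loops, at most one leg at each vertex, and $G-v$ connected for every vertex $v$.
\end{proposition}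

\begin{proof}
It remains to see that a type with these four properties is not in $\mathcal Y_*$. If it had a bridge with a side of genus $0$, this side would be a tree, and its vertex farthest from the bridge would have one edge and so at least two legs. So \eqref{eq:Ystar} applies.
\end{proof}

For $G\in\mathcal U$ we call a vertex \emph{marked} if it carries a leg and \emph{unmarked} otherwise. By stability,
\begin{equation}\label{eq:U}
\begin{gathered}
\text{marked vertices have at least }2\text{ edges, unmarked vertices at least }3,\\
|V|\ge n,\qquad |E|=|V|+g-1 .
\end{gathered}
\end{equation}

\section{Parallel edges}\label{sec:parallel}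

Let $\mathcal Y^+$ be the union of $\mathcal Y$ and the set of $G\in\mathcal U$ with parallel edges. It is closed: contracting exactly one of two parallel edges creates a loop, contracting both creates a positive weight, and contracting neither leaves them parallel or makes them loops; types with a loop or a positive weight lie in $\mathcal Y$. The folding seen for $P$ in Section~\ref{sec:example} works in general.

\begin{proposition}\label{prop:parallel}
If $G\in\mathcal U$ has parallel edges, then $K_G=\partial\sigma_G/\operatorname{Aut}(G)$ is contractible. Hence $X_{\mathcal Y^+}$ is contractible.
\end{proposition}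

\begin{proof}
Let $\Gamma$ be the image of $\operatorname{Aut}(G)$ in $\operatorname{Sym}(E)$. Let $P$ run through the parallel classes of edges, including those with one element; then $Q=\prod_P\operatorname{Sym}(P)$ is a normal subgroup of $\Gamma$. Sorting the coordinates in each class identifies $\sigma_G/Q$ with the convex set $\mathcal D$ of all $\ell\in\sigma_G$ with $\ell_{P,1}\ge\dots\ge\ell_{P,|P|}$ for each $P$, and $\partial\sigma_G/Q$ with
\[
\mathcal D_\partial=\{\ell\in \mathcal D:\ \ell_{P,|P|}=0\text{ for some }P\}.
\]
The group $\Gamma/Q$ acts on $\mathcal D$ linearly, by permuting classes. Let $m\ge1$ be the number of classes with at least two elements, and let $q\in\mathcal D$ have $q_{P,1}=1/m$ for these classes and all other coordinates $0$. Then $q$ is fixed by $\Gamma/Q$, and all its last coordinates $q_{P,|P|}$ vanish; this is where we need a class with more than one element. So the straight-line homotopy to $q$ is equivariant and preserves $\mathcal D_\partial$, and $\partial\sigma_G/\Gamma=\mathcal D_\partial/(\Gamma/Q)$ is contractible.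

Now attach the types in $\mathcal Y^+\setminus\mathcal Y$ to $X_{\mathcal Y}$ in order of $|E|$. By Lemma~\ref{lem:cone} each step attaches a cone on a contractible complex, so the inclusion at each step is a homotopy equivalence.
\end{proof}

The remaining types, those $G\in\mathcal U$ whose graph is simple, are called \emph{simple types}. If a proper contraction $G/S$ of a simple type is a simple type, then $S$ contains no cycle (there are no weights), so $G/S$ has $|S|$ fewer vertices. All other proper contractions lie in $\mathcal Y^+$. Hence simple types can be attached by Lemma~\ref{lem:cone} in order of $|V|$.

\section{Boundary quotients of simple types}\label{sec:links}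

What matters now is the connectivity of $K_G$.

\begin{lemma}\label{lem:mapcone}
Let $Z$ be an $(n+1)$-connected CW complex and $K$ an $n$-connected finite CW complex. Then the mapping cone of any map $K\to Z$ is $(n+1)$-connected.
\end{lemma}

\begin{proof}
As $K$ is path-connected and $Z$ is simply connected, the cone is simply connected by van Kampen's theorem. The exact sequence $\widetilde H_i(Z)\to\widetilde H_i(\mathrm{cone})\to\widetilde H_{i-1}(K)$ shows that its reduced homology vanishes in degrees at most $n+1$. Apply the Hurewicz theorem.
\end{proof}

So we want $K_G$ to be $n$-connected. The next lemma controls fundamental groups of quotients of spheres. For a real vector space $W$ let $S(W)=(W\setminus0)/\mathbb R_{>0}$ be the sphere of directions.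

\begin{lemma}\label{lem:sphere}
Let a finite group $\Gamma$ act linearly on a real vector space $W$ of finite dimension at least $3$, and suppose that $\Gamma$ is generated by elements that have nonzero fixed vectors. Then $S(W)/\Gamma$ is simply connected.
\end{lemma}

\begin{proof}
Let $(b_i)$ be a basis of $W$. The convex hull of all $\pm\gamma b_i$ with $\gamma\in\Gamma$ is a $\Gamma$-invariant polytope with $0$ in its interior. Its boundary $Z\cong S(W)$, barycentrically subdivided, is a simplicial complex whose vertices are the proper faces and whose simplices are the flags of faces. Since $\Gamma$ preserves dimensions of faces, $Z/\Gamma$ is a $\Delta$-complex. Its edges are orbits of edges of $Z$, so every edge path in $Z/\Gamma$ lifts to $Z$, starting at any prescribed lift of its initial vertex.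

Let $z_0$ be a vertex of $Z$ with image $\bar z_0$. For $\gamma\in\Gamma$ let $c(\gamma)\in\pi_1(Z/\Gamma,\bar z_0)$ be the class of the image of a path from $z_0$ to $\gamma z_0$. This is well defined because $Z$ is simply connected, and $c$ is a homomorphism: a path from $z_0$ to $\gamma z_0$ followed by $\gamma$ times a path from $z_0$ to $\delta z_0$ leads to $\gamma\delta z_0$. It is surjective, since every loop is homotopic to an edge loop and edge loops lift. If $\gamma$ has a nonzero fixed vector, it fixes a point $f\in Z$. Let $p$ be a path from $z_0$ to $f$. Then $p\cdot(\gamma p)^{-1}$ is a path from $z_0$ to $\gamma z_0$ whose image is null-homotopic, because $p$ and $\gamma p$ have the same image; so $c(\gamma)=1$. Since such $\gamma$ generate $\Gamma$, $\pi_1(Z/\Gamma)=1$.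
\end{proof}

Let $F$ denote the complete bipartite graph $K_{2,n}$ with the $n$ legs on the $n$ vertices that have two edges. Its genus is $2n-(n+2)+1=n-1$.

\begin{proposition}\label{prop:links}
Let $G$ be a simple type and $\Gamma$ the image of $\operatorname{Aut}(G)$ in $\operatorname{Sym}(E)$.
\begin{enumerate}
\item[(i)] If $\Gamma=1$, then $K_G\cong S^{|V|+g-3}$. This holds whenever $|V|\le n+1$.
\item[(ii)] If $\Gamma\ne1$, then $K_G$ is $n$-connected, unless $g=n-1$ and $G=F$.
\end{enumerate}
\end{proposition}

\begin{proof}
An automorphism fixes all marked vertices. If it fixes all vertices, it fixes all edges, because $G$ is simple. If $|V|\le n+1$, there is at most one unmarked vertex, so $\Gamma=1$. If $\Gamma=1$, then $K_G=\partial\sigma_G$ is a sphere of dimension $|E|-2=|V|+g-3$. This is (i).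

\emph{Reduction to orbit counting.} Let $\Gamma\ne1$ and let $\mathbb R^E_0=\{x\in\mathbb R^E:\sum_e x_e=0\}$. Radial projection from the barycenter gives $K_G\cong S(\mathbb R^E_0)/\Gamma$. Decompose orthogonally $\mathbb R_0^E=(\mathbb R^E_0)^\Gamma\oplus W$. Then $W\ne0$, $W^\Gamma=0$, and with
\[
L=S(W)/\Gamma,\qquad \alpha=\dim(\mathbb R^E_0)^\Gamma=|E/\Gamma|-1
\]
we get $K_G\cong S^{\alpha-1}*L=\Sigma^\alpha L$, where $\Sigma$ is the unreduced suspension. If $\dim W=1$, then $\Gamma$ acts on $W$ through $\pm1$ and not trivially, so $L$ is a point and $K_G$ is contractible. If $\dim W\ge2$, then $L$ is path-connected. The suspension of a $k$-connected complex, $k\ge0$, is $(k+1)$-connected, by van Kampen, Mayer--Vietoris and Hurewicz. So $K_G$ is $\alpha$-connected, and it is $(\alpha+1)$-connected if $L$ is simply connected. It therefore suffices to treat the cases with $\dim W\ge 2$ and $\alpha<n$.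

\emph{Few edge orbits.} The orbits of $\operatorname{Aut}(G)$ on vertices and edges are the vertices and edges of a connected quotient graph; we write $V/\Gamma$, $E/\Gamma$ and $G/\Gamma$. As $\Gamma\ne1$, some unmarked vertex is moved. So $|V/\Gamma|\ge n+1$ and $|E/\Gamma|\ge n$; for $n=0$ trivially $|E/\Gamma|\ge1=n+1$. If $|E/\Gamma|\ge n+1$, then $\alpha\ge n$ and we are done.

Let $|E/\Gamma|=n\ge1$. Then $G/\Gamma$ is a tree with exactly $n+1$ vertices: the $n$ marked vertices and one orbit $O$ of unmarked vertices, $|O|=k\ge2$. There are no edges inside $O$, as a tree has no loops. A marked vertex adjacent to $O$ in $G/\Gamma$ is joined in $G$ to every element of $O$, because it is fixed and $O$ is an orbit. Suppose some vertex of the tree had distance at least $2$ from $O$. A farthest one would be a leaf of the tree, namely a marked vertex whose only neighbor is a marked vertex; both are fixed and $G$ is simple, so it would have only one edge in $G$, contrary to \eqref{eq:U}. So the tree is a star centered at $O$, and $G=K_{k,n}$ with the $n$-element side marked. The unmarked vertices have valence $n$, so $n\ge3$, and $g=kn-(k+n)+1=(k-1)(n-1)$.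

If $k=2$, then $G=F$ and $g=n-1$. If $k\ge3$, then $\Gamma=\mathfrak S_k$ and $W=\mathbb R^n\otimes\mathrm{St}_k$, where $\mathrm{St}_k$ is the standard representation of dimension $k-1$; so $\dim W=n(k-1)\ge6$. Transpositions generate $\mathfrak S_k$ and have nonzero fixed vectors in $\mathrm{St}_k$, as $k\ge3$. By Lemma~\ref{lem:sphere} $L$ is simply connected, so $K_G$ is $(\alpha+1)$-connected with $\alpha+1=n$.
\end{proof}

\begin{remark}\label{rem:F}
The exception is genuine. For $G=F$ with $n\ge4$ the group $\Gamma$ has order $2$ and acts on $W\cong\mathbb R^n$ by $-1$, and $\alpha=n-1$. So $L=\mathbb{RP}^{n-1}$, $K_F\cong\Sigma^{n-1}\mathbb{RP}^{n-1}$ and $H_n(K_F)\cong\mathbb Z/2$. Attaching the cell of $F$ alone to an $(n+1)$-connected complex would create $H_{n+1}\cong\mathbb Z/2$. In Section~\ref{sec:end} we avoid this by adding two larger cells at the same time.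
\end{remark}

\section{Sliding a leg: simple types with at most $n+1$ vertices}\label{sec:sliding}

Let $X_0=X_{\mathcal Y^+}$. Let $X_1$ be $X_0$ with the simple types with $|V|=n$ added, and let $X_2$ be $X_1$ with those with $|V|=n+1$ added. Put
\[
N=n+g-2\ge n+1 .
\]
By Proposition~\ref{prop:links}(i), $X_1$ is obtained from the contractible complex $X_0$ by attaching $N$-cells, and $X_2$ from $X_1$ by attaching $(N+1)$-cells. The danger is that the $N$-cells create homology in degree $N$, which may be as small as $n+1$. We show that the $(N+1)$-cells kill it.

\begin{example}\label{ex:K4}
Let $g=3$, $n=4$, so $N=5$. The only simple graph with $4$ vertices and $b_1=3$ is $K_4$, so $X_1$ has a single $5$-cell outside $X_0$, that of $K_4$ with vertices $1,2,3,4$ marked by their labels. Slide leg $1$ onto the edge joining $1$ and $2$: the former vertex $1$ becomes an unmarked vertex $x$, and a new vertex $1$, which carries the leg, subdivides the edge from $x$ to $2$. This gives a simple type $G'$ with edges $x1,12,x3,x4,23,24,34$. Among its facets, $G'/x1$ is $K_4$. Contracting $12$, $23$, $24$ or $34$ puts two legs on one vertex. In $G'/x3$ there are two edges from $3$ to $4$, and likewise in $G'/x4$. So all facets but one have type in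 $\mathcal Y^+$, and modulo $X_0$ the boundary of the $6$-cell of $G'$ is $\pm$ the $5$-cell of $K_4$.
\end{example}

In general, further facets $G'/xy$ may be simple types. But in all of these the slid leg sits at a vertex with only two edges. Sliding again makes chains of such vertices longer, and this cannot go on forever.

\begin{proposition}\label{prop:X2}
$X_2$ is $N$-connected, hence $(n+1)$-connected.
\end{proposition}

\begin{proof}
If there are no simple types with $|V|=n$, then $X_2$ is a contractible complex with $(N+1)$-cells attached, so it is $N$-connected. Otherwise $n\ge4$, because a simple graph with $b_1\ge3$ has at least four vertices. So $N\ge5$, and $X_2$ is $(N-1)$-connected. By Hurewicz it suffices to show $H_N(X_2)=0$. As $X_0$ is contractible and $H_N(X_2,X_1)=0$, this group is the cokernel $Q$ of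
\[
\partial\colon\ H_{N+1}(X_2,X_1)=\bigoplus_{G'}\mathbb Z\ \longrightarrow\ H_N(X_1,X_0)=\bigoplus_{G}\mathbb Z ,
\]
where $G'$ runs over the simple types with $n+1$ vertices and $G$ over those with $n$ vertices. We have
\[
\partial[G']=\sum_e\pm[G'/e],
\]
summed over the edges $e$ for which $G'/e$ is a simple type. Indeed, facets with type in $\mathcal Y^+$ map into $X_0$. So do faces of codimension at least $2$: contracting a set of edges that contains a cycle creates a weight, and contracting two or more edges without cycles leaves fewer than $n$ vertices, so by \eqref{eq:U} the resulting type is not simple. A facet of simple type $G'/e$ maps its interior homeomorphically onto the open cell of $G'/e$, since this type has trivial $\Gamma$.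

In a simple type $G$ with $n$ vertices all vertices are marked; we name them by their labels.

\emph{Statement $P(k)$, $k\ge0$: if a simple type $G$ with $|V|=n$ contains a path of distinct vertices $(b=c_0,c_1,\dots,c_k,w)$ in which $c_1,\dots,c_k$ have exactly two edges, then $[G]=0$ in $Q$.}

Such a path has $k+2$ vertices, so $P(k)$ is vacuous for $k>n-2$. We prove $P(k)$ assuming $P(k+1)$. Let a path as above be given. For $1\le j\le k-1$ the two edges of $c_j$ go to $c_{j-1}$ and $c_{j+1}$, so $c_j$ is not adjacent to $w$. We also need the following.

\emph{Observation.} The graph of a type in $\mathcal U$ contains no cycle all of whose vertices except one, $b$, have exactly two edges. As $g\ge3$, the graph is not just this cycle. It is connected and without loops, and the other vertices of the cycle have no further edges; so $b$ is joined to a vertex outside the cycle. Then $b$ separates this vertex from the rest of the cycle, contrary to $G-b$ being connected.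

\emph{Case 1: $w$ has exactly two edges}, to $c_k$ and to $w'\ne c_k$. Then $w'\notin\{c_1,\dots,c_{k-1}\}$. Also $w'\ne b$: for $k=0$ because $b=c_k$, and for $k\ge1$ by the observation for the cycle $b,c_1,\dots,c_k,w$. So $(b,c_1,\dots,c_k,w,w')$ is a path as in $P(k+1)$, and $[G]=0$.

\emph{Case 2: $w$ has at least three edges.} Slide the leg $w$ onto the edge from $w$ to $c_k$: the former vertex $w$ becomes an unmarked vertex $x$, and the edge $xc_k$ is subdivided by a vertex that carries the leg and is again called $w$. Call the result $G'$. Its graph is a subdivision of that of $G$, so it is simple and of the same genus. The vertex $x$ has at least three edges. There is no cut vertex: removing the subdividing vertex leaves $G$ minus an edge, which is connected, since a connected graph with at least three vertices and no cut vertex has no bridge; removing $x$ or $c_k$ leaves $G-w$ or $G-c_k$ with a pendant edge; removing any other vertex $v$ leaves $G-v$ with one edge subdivided. So $G'$ is a simple type with $n+1$ vertices. Its facets are as follows.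
\begin{itemize}
\item $G'/xw=G$.
\item Contracting an edge between two marked vertices puts two legs on one vertex. The type is in $\mathcal Y$ and contributes $0$.
\item There remain the facets $G'/xy$ with $y$ a neighbor of $w$ in $G$, $y\ne c_k$; call the merged vertex $y$. Suppose $G'/xy$ is a simple type; otherwise it contributes $0$. In it $w$ has exactly two edges, to $c_k$ and to $y$. In particular $G'/xy\not\cong G$, since $w$ has at least three edges in $G$. We have $y\ne c_1,\dots,c_{k-1}$, as these are not adjacent to $w$ in $G$, and $y\ne c_k$. So $c_1,\dots,c_k$ are not merged with anything and still have exactly two edges. If $y=b$, then $k\ge1$, and the cycle $b,c_1,\dots,c_k,w$ in $G'/xy$ contradicts the observation. Hence $(b,c_1,\dots,c_k,w,y)$ is a path of distinct vertices in $G'/xy$ as in $P(k+1)$, and $[G'/xy]=0$ in $Q$.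
\end{itemize}
Altogether $0=\partial[G']=\pm[G]$ in $Q$, which proves $P(k)$.

By downward induction $P(0)$ holds. Applied to any edge $(b,w)$ of $G$ it gives $[G]=0$. So $Q=0$.
\end{proof}

\section{The remaining cells}\label{sec:end}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Proposition~\ref{prop:X2}, $X_2$ is $(n+1)$-connected. Let $G\ne F$ be a simple type with $|V|\ge n+2$. Then $K_G$ is $n$-connected: by Proposition~\ref{prop:links} either it is a sphere of dimension $|V|+g-3\ge n+2$, or case (ii) applies.

\emph{The case $g\ne n-1$.} Then $F$ does not have genus $g$. Attach the simple types with $|V|\ge n+2$ to $X_2$ in order of $|V|$. By Lemmas~\ref{lem:cone} and~\ref{lem:mapcone} the result $X$ is $(n+1)$-connected.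

\emph{The case $g=n-1$.} Now $n\ge4$, and $F$ is a simple type. Attaching its cell alone would create homology (Remark~\ref{rem:F}), so we attach it together with two larger cells, by a collapse. Let $H$ be the following type (Figure~\ref{fig:H}): the marked vertices are $1,\dots,n$, the unmarked ones are $x',x'',y',y''$, and the edges are
\[
x'i,\ y'i\ \ (i=1,2),\qquad x''i,\ y''i\ \ (3\le i\le n),\qquad \varepsilon_1=x'x'',\qquad \varepsilon_2=y'y''.
\]

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9, every node/.style={font=\small}]
\draw (-2,1.5)--(0,1.9)--(2,1.5)--(0,1.1)--(-2,1.5);
\draw (-2,-0.3)--(0,0.1)--(2,-0.3)--(0,-0.7)--(-2,-0.3);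
\draw[very thick] (-2,1.5)--(-2,-0.3);
\draw[very thick] (2,1.5)--(2,-0.3);
\draw[->] (3.2,0.6)--(4.4,0.6);
\draw (5.6,0.6)--(7.6,1.9)--(9.6,0.6)--(7.6,1.1)--(5.6,0.6);
\draw (5.6,0.6)--(7.6,0.1)--(9.6,0.6)--(7.6,-0.7)--(5.6,0.6);
\fill (0,1.9) circle (2pt) node[above] {$1$};
\fill (0,1.1) circle (2pt) node[above] {$2$};
\fill (0,0.1) circle (2pt) node[above] {$3$};
\fill (0,-0.7) circle (2pt) node[above] {$4$};
\fill (7.6,1.9) circle (2pt) node[above] {$1$};
\fill (7.6,1.1) circle (2pt) node[above] {$2$};
\fill (7.6,0.1) circle (2pt) node[above] {$3$};
\fill (7.6,-0.7) circle (2pt) node[above] {$4$};
\draw[fill=white] (-2,1.5) circle (2.2pt);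
\draw[fill=white] (-2,-0.3) circle (2.2pt);
\draw[fill=white] (2,1.5) circle (2.2pt);
\draw[fill=white] (2,-0.3) circle (2.2pt);
\draw[fill=white] (5.6,0.6) circle (2.2pt);
\draw[fill=white] (9.6,0.6) circle (2.2pt);
\node[left] at (-2.05,1.6) {$x'$};
\node[left] at (-2.05,-0.4) {$x''$};
\node[right] at (2.05,1.6) {$y'$};
\node[right] at (2.05,-0.4) {$y''$};
\node[left] at (-2,0.6) {$\varepsilon_1$};
\node[right] at (2,0.6) {$\varepsilon_2$};
\end{tikzpicture}
\caption{The type $H$ (left) and the type $F=H/\{\varepsilon_1,\varepsilon_2\}$ (right) for $n=4$, $g=3$. Black vertices are marked; the leg $i$ at vertex $i$ is not drawn. White vertices are unmarked. The exchange of left and right in each picture is an automorphism.}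
\label{fig:H}
\end{figure}

It is a simple type. The vertices $x',y'$ have valence $3$, and $x'',y''$ have valence $n-1\ge3$. Its genus is $(2n+2)-(n+4)+1=n-1$. There is no cut vertex: if a marked vertex is removed, each of the sets $\{1,2\}$ and $\{3,\dots,n\}$ still has an element, and the edges $\varepsilon_1,\varepsilon_2$ together with these elements connect everything; if $x'$ is removed, then $y'$ is joined to $1,2,y''$, and $y''$ and $x''$ are both joined to $3,\dots,n$; the removal of $x''$, $y'$ or $y''$ is the same up to exchanging the roles of the letters or of the two sets. Moreover $H/\{\varepsilon_1,\varepsilon_2\}=F$. The swap $x'\leftrightarrow y'$, $x''\leftrightarrow y''$ is an automorphism of $H$. Put $F_1=H/\varepsilon_1\cong H/\varepsilon_2$.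

\emph{If $H/S\cong F$, then $S=\{\varepsilon_1,\varepsilon_2\}$.} As $F$ has no weights, $S$ contains no cycle, so $|S|=(n+4)-(n+2)=2$. Suppose $S$ contained an edge at a marked vertex $i$. The set $C$ of vertices merged with $i$, including $i$, is connected by a tree of $|C|-1$ edges of $S$, and it contains an unmarked vertex, since all neighbors of $i$ are unmarked. Let $d(u)$ be the number of half-edges at $u$; it is $2$ for marked and at least $3$ for unmarked vertices of $H$. The merged vertex, which carries the leg $i$, has
\[
\sum_{u\in C}d(u)-2(|C|-1)=2+\sum_{u\in C}(d(u)-2)\ge3
\]
half-edges, but a marked vertex of $F$ has two. So $S$ consists of edges between unmarked vertices, that is, $S=\{\varepsilon_1,\varepsilon_2\}$.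

\emph{Stage I.} Let $\mathcal P$ be the set of types that have no contraction isomorphic to $F$ (in particular are not $F$). It is closed. It contains $\mathcal Y^+$, because $\mathcal Y^+$ is closed and $F\notin\mathcal Y^+$. It contains the simple types with at most $n+1$ vertices, as $F$ has $n+2$ vertices. Attach to $X_2$, in order of $|V|$, all simple types in $\mathcal P$ with $|V|\ge n+2$. None of them is $F$, so by Lemma~\ref{lem:mapcone} $X_{\mathcal P}$ is $(n+1)$-connected.

\emph{Stage II.} We pass from $\mathcal P$ to $\mathcal P'=\mathcal P\cup\{F,F_1,H\}$ by Lemma~\ref{lem:collapse}, with the single type $H$, $B=\{\varepsilon_1,\varepsilon_2\}$ and $E'=E(H)\setminus B$. Automorphisms fix marked vertices, and $B$ consists of the edges between unmarked vertices, so $B$ and $E'$ are $\operatorname{Aut}(H)$-invariant. Faces $T\not\supseteq E'$ have type $H/S$ with $S\not\subset B$. If $H/S$ contracted to $F$, then $H/S^+\cong F$ for some $S^+\supseteq S$, so $S\subset B$ by the previous paragraph, a contradiction; hence these types lie in $\mathcal P$. Faces $T\supseteq E'$ have the types $H$, $H/\varepsilon_1$, $H/\varepsilon_2$, $F$, which contract to $F$ and are not in $\mathcal P$. Therefore $\mathcal P'$ is closed, and (a)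 and (b) of Lemma~\ref{lem:gluing} hold.

For (c), let $S,S'\subset B$ and let an isomorphism $H/S\to H/S'$ be given; then $|S|=|S'|$. For $S=S'=\emptyset$ there is nothing to show. For $S=S'=B$, the only nontrivial automorphism of $F$ exchanges its two unmarked vertices and is induced by the swap. In $H/\varepsilon_1$ the three unmarked vertices have the distinct sets of marked neighbors $\{1,\dots,n\}$, $\{1,2\}$ and $\{3,\dots,n\}$; so $H/\varepsilon_1$ has no nontrivial automorphism, and likewise $H/\varepsilon_2$. Hence the only isomorphism $H/\varepsilon_1\to H/\varepsilon_2$ is the one induced by the swap, and similarly for its inverse. So $X_{\mathcal P}\hookrightarrow X_{\mathcal P'}$ is a homotopy equivalence, and $X_{\mathcal P'}$ is $(n+1)$-connected.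

\emph{Stage III.} Attach the remaining simple types in order of $|V|$. They contract properly to $F$, so none of them is $F$ and all have $|V|\ge n+3$. So $K_G$ is $n$-connected, and Lemma~\ref{lem:mapcone} applies at each step. Hence $X=\Delta_{g,n}$ is $(n+1)$-connected.
\end{proof}

\begin{thebibliography}{9}
\bibitem{CGP}
Melody Chan, Soren Galatius, Sam Payne,
\emph{The tropicalization of the moduli space of curves II: Topology and applications},
arXiv:1604.03176 (2016).
\end{thebibliography}
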